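\title{Positive rank gradient in amenable groups along chains with trivial intersection}

\begin{abstract}
A finitely generated infinite amenable group has rank gradient zero with respect to every chain of normal subgroups of finite index with trivial intersection. We show that normality cannot be dropped. For every prime $p$ and every $q\ge1$ we construct a group $G$ with $d(G)=q+1$, an extension of a locally finite $p$-group by $\mathbb Z$, that has chains of subnormal subgroups of $p$-power index with trivial intersection and rank gradient arbitrarily close to $q=d(G)-1$. We also show that in a finitely generated infinite group that is not free the value $d(G)-1$ is not attained by any chain with trivial intersection.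
\end{abstract}

\section{Introduction}

For a group $H$ let $d(H)$ be its minimal number of generators. Let $G$ be a finitely generated group and let $H_1\ge H_2\ge\cdots$ be a descending chain of subgroups of finite index. The \emph{rank gradient} of the chain is
\[
RG(G,\{H_n\})=\lim_{n\to\infty}\frac{d(H_n)-1}{[G:H_n]}.
\]
By Schreier's bound, recalled in Section~\ref{sec:schreier}, the sequence on the right is non-increasing and $RG(G,\{H_n\})\le d(G)-1$. The rank gradient measures how much of this bound survives in the limit. In a free group nothing is lost: every chain has rank gradient $d(G)-1$. In $\mathbb Z^d$ everything is lost: each $H_n$ is generated by $d$ elements, so the rank gradient is $0$ as soon as the indices tend to infinity.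

Recall that a group is \emph{amenable} if it carries a finitely additive left-invariant probability measure defined on all of its subsets. We use the textbook facts that finite groups and abelian groups are amenable, that amenability passes to subgroups, extensions and directed unions, and that nonabelian free groups are not amenable. One expects amenable groups to behave like $\mathbb Z^d$, provided that the chain sees the whole group. The chain has \emph{trivial intersection} if $\bigcap_nH_n=1$, and \emph{trivial core} if $\bigcap_nH_n$ contains no nontrivial normal subgroup of $G$. A theorem of Ab\'ert, Jaikin-Zapirain and Nikolov confirms the expectation for normal chains: a finitely generated infinite amenable group has rank gradient zero with respect to any chain of normal subgroups of finite index with trivial intersection. The following questions come from the paper of Grigorchuk and Kravchenko \cite{GK}. Let $G$ be a finitely generated infinite amenable group.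
\begin{enumerate}
\item[(Q1)] Is $RG(G,\{H_n\})=0$ for every chain with trivial intersection?
\item[(Q2)] Is $RG(G,\{H_n\})=0$ for every chain with trivial core?
\end{enumerate}
Trivial intersection implies trivial core, so a counterexample to (Q1) is a counterexample to (Q2). We construct one. A \emph{locally finite $p$-group} is a group whose finitely generated subgroups are finite $p$-groups, and a subgroup $H\le G$ is \emph{subnormal} if it is joined to $G$ by a finite chain of subgroups, each normal in the next.

\begin{theorem}\label{thm:main}
Let $p$ be a prime and $q\ge1$. There is a group $G=L\rtimes\langle t\rangle$ with $L$ a locally finite $p$-group, $\langle t\rangle\cong\mathbb Z$ and $d(G)=q+1$ (so $G$ is finitely generated, infinite and amenable), such that for every $\varepsilon>0$ there is a chain $H_1\ge H_2\ge\cdots$ of subgroups of finite index with $\bigcap_nH_n=1$ and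
\[
RG(G,\{H_n\})\ \ge\ \liminf_n\frac{\dim_{\mathbb F_p}\operatorname{Hom}(H_n,\mathbb F_p)}{[G:H_n]}\ \ge\ q-\varepsilon .
\]
Moreover the $H_n$ can be taken subnormal of $p$-power index. After refining, there is such a chain starting at $G$, with the same rank gradient, in which each term is normal of index $p$ in the preceding one.
\end{theorem}

The number $\varepsilon$ cannot be removed.

\begin{theorem}\label{thm:sharp}
Let $G$ be a finitely generated infinite group that is not free, and let $\{H_n\}$ be a chain of subgroups of finite index with $\bigcap_nH_n=1$. Then $RG(G,\{H_n\})<d(G)-1$.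
\end{theorem}

\begin{corollary}
Both \textup{(Q1)} and \textup{(Q2)} have a negative answer, and ``normal'' cannot be weakened to ``subnormal'' in the theorem of Ab\'ert, Jaikin-Zapirain and Nikolov. For the group $G$ of Theorem~\ref{thm:main}, the supremum of $RG(G,\{H_n\})$ over chains with trivial intersection equals $d(G)-1=q$ and is not attained.
\end{corollary}

\begin{proof}
For the first sentence take $q=1$ and $\varepsilon<1$ in Theorem~\ref{thm:main}. For the second, $L\ne1$ because $d(G)\ge2$, so $G$ has torsion and is not free; combine the two theorems.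
\end{proof}

Theorem~\ref{thm:sharp} is proved in Section~\ref{sec:schreier}. The group of Theorem~\ref{thm:main} is a noncommutative version of the lamplighter group. Section~\ref{sec:lamp} shows how the lamplighter group itself loses generators, and Section~\ref{sec:loops} repairs the loss for a single subgroup. Sections~\ref{sec:group}--\ref{sec:refine} repair it along a whole chain. Throughout, $d_p(H)=\dim_{\mathbb F_p}\operatorname{Hom}(H,\mathbb F_p)$; a homomorphism is determined by its values on generators, so $d_p(H)\le d(H)$.

\section{Schreier graphs and the upper bound}\label{sec:schreier}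

Let $\sigma:F_d\to G$ be a surjection from a free group with basis $S$, $|S|=d$, and let $H\le G$ have finite index $m$. The \emph{Schreier graph} $\Gamma$ has the right cosets $Hg$ as vertices and one edge from $Hg$ to $Hg\sigma(s)$ for each vertex $Hg$ and each $s\in S$. It is connected, with $m$ vertices and $dm$ edges. A word in $S^{\pm1}$ traces a path from the base vertex $H$, and the path is closed exactly when the word lies in $\sigma^{-1}(H)$. Fix a spanning tree. Each edge outside the tree gives a word: go through the tree from $H$ to the origin of the edge, cross the edge, and return through the tree. These $dm-(m-1)$ words form a free basis of $\sigma^{-1}(H)$. With $d=d(G)$ this gives Schreier's bound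
\begin{equation}\label{eq:schreier}
d(H)-1\le[G:H]\,(d(G)-1),
\end{equation}
with equality if $G$ is free. Applying \eqref{eq:schreier} to $H_{n+1}\le H_n$ and dividing by $[G:H_{n+1}]$ shows that $(d(H_n)-1)/[G:H_n]$ is non-increasing. It is bounded below by $-1$, so the limit exists.

To beat \eqref{eq:schreier} it suffices to make one basis word a relator of $G$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $d=d(G)$ and $\sigma:F_d\to G$ as above; $\ker\sigma\ne1$ because $G$ is not free. Let $w=s_1\cdots s_\ell$ be a nonempty reduced word in $\ker\sigma$ of minimal length $\ell$, and put $u_i=\sigma(s_1\cdots s_i)$. For $0\le i<k\le\ell-1$ the word $s_{i+1}\cdots s_k$ is reduced, nonempty and shorter than $w$, so $u_i\ne u_k$. The chain descends and has trivial intersection, so some $H=H_n$ contains none of the finitely many nontrivial elements $u_ku_i^{-1}$. Then the vertices $Hu_0,\dots,Hu_{\ell-1}$ of the closed path traced by $w$ are distinct.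

The first $\ell-1$ edges of this path form an arc through distinct vertices; extend it to a spanning tree. The last edge is not on the arc. For $\ell=1$ the arc has no edges, for $\ell\ge3$ the last edge joins the two ends of the arc, which no edge of the arc does, and for $\ell=2$ crossing one edge forth and back would mean $s_2=s_1^{-1}$. So the last edge closes a cycle with the arc, lies outside the tree, and its basis word is $w^{\pm1}$. Since $\sigma(w)=1$, the group $H$ is generated by the images of the other $(d-1)[G:H]$ basis words. By monotonicity,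
\[
RG(G,\{H_n\})\le\frac{d(H)-1}{[G:H]}\le d-1-\frac1{[G:H]}<d-1.\qedhere
\]
\end{proof}

The proof shows what trivial intersection controls. The vertices $H_ngu$ and $H_ngv$ coincide exactly when $uv^{-1}\in g^{-1}H_ng$. For a fixed $g$ and large $n$, distinct short elements $u$ therefore lead from $H_ng$ to distinct vertices, as in the Cayley graph. If $H_n$ is normal, this happens at all vertices at once. If not, it is guaranteed only near the base vertex, and the rest of the graph may look quite different from $G$. This is the room that Theorem~\ref{thm:main} uses.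

\section{The lamplighter group}\label{sec:lamp}

Let $W=A\rtimes\langle t\rangle$, where $A=\bigoplus_{j\in\mathbb Z}\mathbb F_p$ has basis $a_j$ and $ta_jt^{-1}=a_{j+1}$. This group is amenable and generated by $a_0$ and $t$.

The subgroup $A\langle t^N\rangle$ has index $N$ and maps onto $\mathbb F_p^{N+1}$: record the sums of the coordinates over the $N$ residue classes modulo $N$, and the exponent of $t^N$ modulo $p$. So $d(A\langle t^N\rangle)=N+1$ by \eqref{eq:schreier}, and the chain $A\langle t^{p^n}\rangle$ has rank gradient $1=d(W)-1$. Its intersection is the normal subgroup $A$. Thus some hypothesis on the intersection is needed in (Q1), (Q2) and Theorem~\ref{thm:sharp}, and amenable groups do have subgroups with many generators. The trouble starts when the chain cuts into $A$.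

\begin{proposition}\label{prop:lamp}
If $H\le W$ has finite index and $K=H\cap A$, then $(d(H)-1)/[W:H]\le1/[A:K]$. Hence every chain in $W$ with trivial intersection has rank gradient $0$.
\end{proposition}

\begin{proof}
Let $\langle t^N\rangle$, $N\ge1$, be the image of $H$ in $\langle t\rangle$, and pick $h\in H\cap At^N$. Then $H=K\langle h\rangle$ and $[W:H]=[W:AH]\,[AH:H]=N[A:K]$. As $A$ is abelian, $h$ acts on $A$ as $t^N$ does. So $K$ is a submodule of $A$, which is a free module of rank $N$ over the principal ideal domain $\mathbb F_p[t^{\pm N}]$. Thus $K$ is generated by $N$ elements as a module, and $d(H)\le N+1$. In a chain with trivial intersection the subgroups $H_n\cap A$ descend to $1$ in the infinite group $A$, so their indices tend to infinity.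
\end{proof}

Passing from $A$ to $K$ multiplies the index by $[A:K]$ and gains no generators. We must replace $A$ by a locally finite group $L$ with suitable subgroups $K$ that need about $[L:K]$ times as many generators.

\section{Cocycles and independent loops}\label{sec:loops}

\subsection{Notation}
Fix $p$ and $q$. Let $E=\mathbb Z\times\{1,\dots,q\}$; for $e=(j,s)$ put $j(e)=j$, the \emph{position} of $e$, and $e+k=(j+k,s)$. Let $F$ be the free group on $\{a_e:e\in E\}$ and $\theta$ the automorphism with $\theta(a_e)=a_{e+1}$. For integers $x\le y$ let $F[x,y]=\langle a_e:x\le j(e)\le y\rangle$; we call such a subgroup a \emph{window}. If $M\trianglelefteq F$ and $\theta(M)=M$, we form $(F/M)\rtimes\langle t\rangle$ with $t\ell t^{-1}=\theta(\ell)$. When $q=1$ we write $a_j$ for $a_{(j,1)}$.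

\subsection{Cocycles}
Let $V$ be a left $F$-module. A \emph{cocycle} is a map $D:F\to V$ with $D(gh)=D(g)+gD(h)$. Then $D(1)=0$ and $D(g^{-1})=-g^{-1}D(g)$, so for $w=a_{e_1}^{\epsilon_1}\cdots a_{e_\ell}^{\epsilon_\ell}$ with $\epsilon_k=\pm1$,
\begin{equation}\label{eq:word}
D(w)=\sum_k\epsilon_k\,g_k\,D(a_{e_k}),
\end{equation}
where $g_k$ is the prefix of $w$ of length $k-1$ if $\epsilon_k=1$ and of length $k$ if $\epsilon_k=-1$. We need three facts.
\begin{enumerate}
\item[(C1)] \emph{Any values $D(a_e)\in V$ extend to a unique cocycle.} Indeed, $D$ is a cocycle if and only if $g\mapsto(D(g),g)$ is a homomorphism $F\to V\rtimes F$.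
\item[(C2)] \emph{If $U\trianglelefteq F$ acts trivially on $V$, then $D|_U$ is a homomorphism and $D(gwg^{-1})=gD(w)$ for $g\in F$, $w\in U$.} Indeed, $D(gwg^{-1})=D(g)+gD(w)+gD(g^{-1})$ and $D(g)+gD(g^{-1})=D(1)=0$.
\item[(C3)] \emph{Let $D:F\to V$ and $D':F\to V'$ be cocycles, $\alpha$ an endomorphism of $F$, and $\alpha_*:V\to V'$ an additive map with $\alpha_*(gv)=\alpha(g)\alpha_*(v)$. If $D'\alpha$ and $\alpha_*D$ agree on the generators, they are equal.} Indeed, both satisfy $\Delta(gh)=\Delta(g)+\alpha(g)\Delta(h)$, so both are cocycles for the action of $F$ on $V'$ through $\alpha$.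
\end{enumerate}

For a subgroup $B\le F$ put $B_j=\theta^j(B)$ and
\[
V_B=\bigoplus_{e\in E}\mathbb F_p[F/B_{j(e)}],
\]
a sum of permutation modules on left cosets. Let $\delta_e$ be the coset $B_{j(e)}$ in the $e$-th summand and $D_B:F\to V_B$ the cocycle with $D_B(a_e)=\delta_e$. By \eqref{eq:word}, the $e$-component of $D_B(w)$ counts the occurrences of $a_e^{\pm1}$ in $w$ with sign, modulo $p$, sorted by the coset of the prefix modulo $B_{j(e)}$. So $B_j$ is the part of $F$ to which the generators at position $j$ are blind.

\begin{lemma}\label{lem:step}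
Let $M\trianglelefteq F$ with $\theta(M)=M$ and $M\le B\le F$, and put $M'=\{w\in M:D_B(w)=0\}$. Then $M'\trianglelefteq F$ and $\theta(M')=M'$. If $F/M$ is a locally finite $p$-group, so is $F/M'$.
\end{lemma}

\begin{proof}
Since $M=\theta^j(M)\le B_j$ and $M$ is normal, $wgB_j=g(g^{-1}wg)B_j=gB_j$ for $w\in M$; so $M$ acts trivially on $V_B$. By (C2), $M'$ is a normal subgroup of $F$ and $M/M'$ embeds in $V_B$. Let $\theta_*$ be the linear bijection of $V_B$ that sends $gB_{j(e)}$ in summand $e$ to $\theta(g)B_{j(e)+1}$ in summand $e+1$. Then $\theta_*\delta_e=\delta_{e+1}$, so $D_B\theta=\theta_*D_B$ by (C3), and $\theta(M')=M'$. Let $P\le F/M'$ be finitely generated. Its image in $F/M$ is a finite $p$-group, so $P\cap(M/M')$ has finite index in $P$ and is finitely generated. A finitely generated subgroup of an $\mathbb F_p$-vector space is a finite $p$-group; hence so is $P$.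
\end{proof}

\subsection{Counting loops}
Let $M\trianglelefteq F$ with $\theta(M)=M$, let $L=F/M$ and $G=L\rtimes\langle t\rangle$. Let $\pi:L\to Q$ be a surjection onto a finite group with $\pi\theta^N=\pi$ for some $N\ge1$; we also write $\pi$ for the composite $F\to Q$. Let $K=\ker\pi\trianglelefteq L$ and $H=K\langle t^N\rangle$. Periodicity makes $\ell t^{Nk}\mapsto\pi(\ell)$ a homomorphism $L\langle t^N\rangle\to Q$. Its kernel is $H$, so
\begin{equation}\label{eq:index}
H\trianglelefteq L\langle t^N\rangle\trianglelefteq G,\qquad[G:H]=N|Q|.
\end{equation}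
In the Schreier graph for the generators $t,a_{(0,1)},\dots,a_{(0,q)}$, the vertex $H\ell t^k$ corresponds to $(\pi(\ell),k)\in Q\times\mathbb Z/N$. The generator $t$ raises $k$ by one. Since $\ell t^ka_{(0,s)}=\ell a_{(k,s)}t^k$, the generator $a_{(0,s)}$ multiplies the first coordinate by $\pi(a_{(k,s)})$. If $\pi$ kills the generators at most positions, then most edges not labeled $t$ are loops (Figure~\ref{fig:loops}), and the loop at $(\pi(\ell),k)$ represents $\ell a_{(k,s)}\ell^{-1}\in K$. The next lemma gives a condition under which these elements are independent modulo $[H,H]H^p$.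

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\foreach \y in {0,1} {
  \foreach \x in {0,...,5} \fill (\x,\y) circle (1.5pt);
  \foreach \x in {0,...,4} \draw[->] (\x+0.08,\y) -- (\x+0.92,\y);
  \draw[dashed] (5.08,\y) -- (5.6,\y);
  \draw[dashed,->] (-0.6,\y) -- (-0.08,\y); }
\foreach \x in {1,...,5} { \draw (\x,1.18) circle (0.18); \draw (\x,-0.18) circle (0.18); }
\draw[->] (-0.05,0.08) to[bend left] (-0.05,0.92);
\draw[->] (0.05,0.92) to[bend left] (0.05,0.08);
\node at (-0.9,0) {$1$}; \node at (-0.9,1) {$c$};
\foreach \x in {0,...,5} \node at (\x,-0.65) {$k=\x$};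
\end{tikzpicture}
\caption{The Schreier graph of $H=K\langle t^6\rangle$ for the generators $t,a_0$, where $K$ is the kernel of the map onto $Q=\{1,c\}$ with $a_j\mapsto c$ if $6\mid j$ and $a_j\mapsto1$ otherwise. Horizontal edges are labeled $t$; the two dashed pieces of a row form one edge. The other edges are labeled $a_0$. The two loops at level $k$ represent $a_k$ and $a_0a_ka_0^{-1}$.}
\label{fig:loops}
\end{figure}

\begin{lemma}\label{lem:count}
In this setting let $T\subseteq\mathbb Z/N$, and let $B\le F$ be such that $D_B$ vanishes on $M$. Suppose that $\pi(B_j)=1$ and $\pi(a_{(j,s)})=1$ for all $s$ whenever the class of $j$ lies in $T$. Then $d_p(H)\ge q\,|T|\,|Q|$.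
\end{lemma}

\begin{proof}
Let $F$ act on $\mathbb F_p[Q]$ by left multiplication through $\pi$. Let $\mathcal P$ be the space of families $\varphi=(\varphi_e)_{e\in E}$ in $\mathbb F_p[Q]$ with $\varphi_{e+N}=\varphi_e$ and $\varphi_e=0$ if the class of $j(e)$ is not in $T$. Then $\dim\mathcal P=q|T||Q|$. We construct an injective linear map $\mathcal P\to\operatorname{Hom}(H,\mathbb F_p)$.

Fix $\varphi$ and let $f:F\to\mathbb F_p[Q]$ be the cocycle with $f(a_e)=\varphi_e$. The issue is whether $f$ respects the relations of $L$. For each $e$, either $\varphi_e=0$ or $\pi(B_{j(e)})=1$. So sending $gB_{j(e)}$ in summand $e$ to $\pi(g)\varphi_e$ is a well-defined module map $\Psi:V_B\to\mathbb F_p[Q]$, and $f=\Psi D_B$ by (C3) with $\alpha$ the identity. Hence $f$ vanishes on $M$.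

Let $\widetilde K\ge M$ be the kernel of $\pi$ in $F$. It acts trivially on $\mathbb F_p[Q]$, so by (C2) the coefficient of $f(w)$ at $1\in Q$ defines a homomorphism $\widetilde K\to\mathbb F_p$. It vanishes on $M$ and induces $\lambda_\varphi:K\to\mathbb F_p$. Since $\pi\theta^N=\pi$ and $\varphi_{e+N}=\varphi_e$, fact (C3) with $\alpha=\theta^N$ and $\alpha_*$ the identity gives $f\theta^N=f$. So $\lambda_\varphi$ is invariant under conjugation by $t^N$, and $\lambda_\varphi(t^N)=0$ extends it to $H=K\rtimes\langle t^N\rangle$. By \eqref{eq:word}, $\lambda_\varphi$ is linear in $\varphi$.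

Finally, let the class of $j(e)$ lie in $T$ and let $g\in F$. Then $a_e\in\widetilde K$, and (C2) gives $f(ga_eg^{-1})=\pi(g)\varphi_e$. So $\lambda_\varphi(ga_eg^{-1})$ is the coefficient of $\varphi_e$ at $\pi(g)^{-1}$. As $\pi$ is onto, $\lambda_\varphi$ determines $\varphi$.
\end{proof}

\begin{example}[one subgroup]\label{ex:toy}
Let $q=1$, let $Q=\langle c\rangle$ have order $p$, and let $\pi(a_j)=c$ if $N\mid j$ and $\pi(a_j)=1$ otherwise. Let $M_1$ be the kernel of $F\to A=\bigoplus_j\mathbb F_p$. For $M=M_1$ we get the lamplighter group. There the $p$ loops at level $k\not\equiv0$ represent the elements $a_0^ia_ka_0^{-i}$, $0\le i<p$, which are all equal, and $(d(H)-1)/[G:H]\le1/p$ by Proposition~\ref{prop:lamp}.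

Now let $B=M_1\langle a_0\rangle$, so that $B_j=M_1\langle a_j\rangle$, and let $M=\{w\in M_1:D_B(w)=0\}$. By Lemma~\ref{lem:step}, $L=F/M$ is a locally finite $p$-group, so $G$ is still amenable. The action on $V_B$ factors through $A$, and $a_j\delta_j=\delta_j$, so \eqref{eq:word} gives
\[
D_B(a_j^p)=p\,\delta_j=0,\qquad D_B(a_ja_la_j^{-1}a_l^{-1})=(1-a_l)\delta_j+(a_j-1)\delta_l\ne0\quad(j\ne l).
\]
The generators keep order $p$ but no longer commute. The $k$-component of $D_B(a_0^ia_ka_0^{-i})$ is the coset $a_0^iB_k$, and these $p$ cosets are distinct: $a_k$ sees which power of $a_0$ precedes it. Since $\pi(M_1)=1$, we have $\pi(B_j)=1$ for $N\nmid j$. Lemma~\ref{lem:count} with $|T|=N-1$ gives $d_p(H)\ge(N-1)p$, while $[G:H]=Np$. So $H$ omits $a_0$, and yet $d_p(H)/[G:H]\ge1-1/N$.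
\end{example}

\section{The group}\label{sec:group}

Example~\ref{ex:toy} cannot give trivial intersection: $\pi(B_j)=1$ forces $\pi(M_1)=1$, so every $H$ obtained from this $B$ contains $M_1/M\ne1$. We therefore iterate Lemma~\ref{lem:step} to get $F=M_0\ge M_1\ge\cdots$ from subgroups $B_n\ge M_n$, put $M=\bigcap_nM_n$, and use $B_n$ for the $n$-th term of the chain. Each $F/M_n$ is locally finite, but $F/M$ need not be. The two extreme choices both fail.

If $B_n=F$ for all $n$, then $D_{B_n}$ is the abelianization modulo $p$, so $M_n=M_1$ for $n\ge1$, and for $q=1$ we get the lamplighter group. If $B_n=M_n$, then $D_{B_n}(w)$ is the $1$-chain modulo $p$ traced by $w\in M_n$ in the Cayley graph of $F/M_n$. The first homology of this graph with coefficients in $\mathbb F_p$ is $M_n/[M_n,M_n]M_n^p$, so $M_{n+1}=[M_n,M_n]M_n^p$. Free groups are residually finite $p$-groups, and in a finite $p$-group this series reaches $1$; so $M=1$ and $F/M=F$ is not amenable.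

The way out is to let a generator be blind at step $n$ to whatever new happens near it, and see what happens far away, with ``near'' growing with $n$. Put $r_n=2n$ and $M_0=B_0=F$. Given $M_n\le B_n$ with $M_n$ normal and $\theta$-invariant, write $B_{n,j}=\theta^j(B_n)$, $V_n=V_{B_n}$, $D_n=D_{B_n}$, and define
\[
M_{n+1}=\{w\in M_n:D_n(w)=0\},\qquad B_{n+1}=M_{n+1}\bigl(B_n\cap F[-r_{n+1},r_{n+1}]\bigr).
\]
By Lemma~\ref{lem:step}, $M_{n+1}$ is normal and $\theta$-invariant, so $B_{n+1}$ is a subgroup, and $M_{n+1}\le B_{n+1}\le B_n$. Applying $\theta^j$ gives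
\begin{equation}\label{eq:B}
B_{n+1,j}=M_{n+1}\bigl(B_{n,j}\cap F[j-r_{n+1},j+r_{n+1}]\bigr).
\end{equation}
This definition balances two demands. For local finiteness, $B_{n+1}$ must contain $B_n\cap F[-r_{n+1},r_{n+1}]$. For Lemma~\ref{lem:count}, $B_n$ must be small; from \eqref{eq:B} and $B_{n,j}\le B_{i,j}$,
\begin{equation}\label{eq:small}
B_{n,j}\le M_i\,F[j-2i,j+2i]\qquad(1\le i\le n).
\end{equation}
Let $M=\bigcap_nM_n$, $L=F/M$ and $G=L\rtimes\langle t\rangle$. The series $M_n$ stabilizes on every window.

\begin{lemma}\label{lem:stable}
If $R\ge0$ and $n\ge\max(R,1)$, then $M_n\cap F[-R,R]=M_{n+1}\cap F[-R,R]$. Hence $M_n\cap F[-R,R]=M\cap F[-R,R]$.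
\end{lemma}

\begin{proof}
Let $w\in M_n\cap F[-R,R]$, written as in \eqref{eq:word} with $|j(e_k)|\le R$, so that $g_k\in F[-R,R]$. Fix $e$ with $j=j(e)$ and $|j|\le R$. For $m=n-1$ and $m=n$ the $e$-component of $D_m(w)$ is $\sum_{e_k=e}\epsilon_k\,g_kB_{m,j}$. It vanishes if and only if the signs $\epsilon_k$ sum to $0$ modulo $p$ over each class of indices $k$ with the same coset $g_kB_{m,j}$. This holds for $m=n-1$, because $w\in M_n$. So it holds for $m=n$ once we know that $gB_{n-1,j}=hB_{n-1,j}$ implies $gB_{n,j}=hB_{n,j}$ for $g,h\in F[-R,R]$. Since $|j|\le R\le n$, we have $[-R,R]\subseteq[j-2n,j+2n]$, so \eqref{eq:B} gives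
\[
g^{-1}h\in B_{n-1,j}\cap F[j-r_n,j+r_n]\le B_{n,j}.
\]
Thus $D_n(w)=0$ and $w\in M_{n+1}$. The second statement follows by applying the first to $n,n+1,\dots$.
\end{proof}

The value $r_n=2n$ comes from this proof: seen from one of its ends, a window of radius $n$ has radius $2n$. For $i\ge1$ let $\Lambda_i\le L$ be the image of $F[-i,i]$.

\begin{proposition}\label{prop:group}
Each $\Lambda_i$ is a finite $p$-group, $L=\bigcup_i\Lambda_i$ is a locally finite $p$-group, $G$ is amenable, and $d(G)=q+1$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:step} and induction from $F/M_0=1$, each $F/M_n$ is a locally finite $p$-group. By Lemma~\ref{lem:stable}, $\Lambda_i\cong F[-i,i]/(M_i\cap F[-i,i])$ is isomorphic to a finitely generated subgroup of $F/M_i$, so it is a finite $p$-group. Every finite subset of $L$ lies in some $\Lambda_i$. Thus $L$ is a directed union of finite $p$-groups and $G$ is an extension of $L$ by $\mathbb Z$. The elements $t,a_{(0,1)},\dots,a_{(0,q)}$ generate $G$. Conversely, $D_0$ identifies $F/M_1$ with $\bigoplus_E\mathbb F_p$, and summing coordinates over positions maps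 $(F/M_1)\rtimes\langle t\rangle$ onto $\mathbb F_p^q\times\mathbb Z$, which maps onto $\mathbb F_p^{q+1}$.
\end{proof}

\begin{example}\label{ex:first}
Lemma~\ref{lem:stable} with $R=n=1$ gives $\Lambda_1\cong\mathbb F_p^{3q}$. Translating, $a_e$ and $a_{e'}$ commute in $L$ if $|j(e)-j(e')|\le2$. Otherwise $a_{e'}\notin B_{1,j(e)}=M_1F[j(e)-2,j(e)+2]$, so $D_1$ of their commutator, which is $(1-a_{e'})\delta_e+(a_e-1)\delta_{e'}$, is nonzero and they do not commute.
\end{example}

\section{Periodic retractions onto finite subgroups}\label{sec:retract}

Lemma~\ref{lem:count} needs finite quotients of $L$ that are periodic and kill the generators at most positions; trivial intersection needs them to be faithful on larger and larger $\Lambda_i$. On $F$ such maps are easy to write down. For $i\ge1$ and $N>4i$ call a position $j$ \emph{active} if $j\equiv j'\pmod N$ for some $j'\in[-i,i]$; this $j'$ is unique. Define $\eta=\eta_{i,N}:F\to F[-i,i]$ by $\eta(a_{(j,s)})=a_{(j',s)}$ if $j$ is active and $\eta(a_{(j,s)})=1$ otherwise. Then $\eta$ is the identity on $F[-i,i]$ and $\eta\theta^N=\eta$. The difficulty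 is that $\eta$ folds distant positions together and must still respect the relations of $L$. The relations $M_{m+1}$ are defined through $B_m$, so the induction has to carry both.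

\begin{lemma}\label{lem:eta}
For $0\le m\le i$ we have $\eta(M_m)\le M_m$, and $\eta(B_{m,j})\le B_{m,j'}$ for every active $j$.
\end{lemma}

\begin{proof}
Induct on $m$; for $m=0$ all these subgroups equal $F$. Assume the claim for some $m<i$. Define a linear map $\eta_*:V_m\to V_m$ on the summand $(j,s)$: if $j$ is active, send $gB_{m,j}$ to $\eta(g)B_{m,j'}$ in the summand $(j',s)$, and otherwise send the summand to $0$. This is well defined because $\eta(B_{m,j})\le B_{m,j'}$, and $\eta_*(gv)=\eta(g)\eta_*(v)$. Both $D_m\eta$ and $\eta_*D_m$ send $a_{(j,s)}$ to $\delta_{(j',s)}$ if $j$ is active and to $0$ otherwise, so they are equal by (C3). If $w\in M_{m+1}$, then $\eta(w)\in M_m$ and $D_m(\eta(w))=\eta_*(D_m(w))=0$, so $\eta(w)\in M_{m+1}$.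

Let $j$ be active and $r=r_{m+1}\le2i$. We show $\eta(F[j-r,j+r])\le F[j'-r,j'+r]$. Let $l$ be active with $|l-j|\le r$. The number $(l'-j')-(l-j)$ is a multiple of $N$ of absolute value at most $2i+r\le4i<N$, so it is $0$ and $|l'-j'|\le r$. Inactive generators go to $1$, and the inclusion follows. Hence $\eta$ maps $B_{m,j}\cap F[j-r,j+r]$ into $B_{m,j'}\cap F[j'-r,j'+r]$, and \eqref{eq:B} gives $\eta(B_{m+1,j})\le B_{m+1,j'}$.
\end{proof}

The condition $N>4i$ ensures that a window of radius $2i$ around an active position meets only one block of active positions, so that $\eta$ acts on it by a translation and deletions. By Lemmas~\ref{lem:eta} and~\ref{lem:stable}, $\eta(M_i)\le M_i\cap F[-i,i]\le M$. Since $M\le M_i$, we obtain the following.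

\begin{corollary}\label{cor:rho}
The map $\eta_{i,N}$ induces a homomorphism $\rho:L\to\Lambda_i$ that is the identity on $\Lambda_i$, kills $M_i/M$ and all generators at inactive positions, and satisfies $\rho\theta^N=\rho$.
\end{corollary}

\section{The chain and its rank gradient}\label{sec:chain}

Fix $\varepsilon>0$. The $n$-th subgroup must lie in the earlier ones, so it uses the retractions onto $\Lambda_1,\dots,\Lambda_n$ together. Each retraction spoils a fixed proportion of the positions, and the periods must grow fast enough to make the total small. Since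
\[
\sum_{i\ge1}(6i+1)b^{-i}\le7\sum_{i\ge1}ib^{-i}=\frac{7b}{(b-1)^2}\to0\qquad(b\to\infty),
\]
there is a power $b\ge5$ of $p$ with $q\sum_{i\ge1}(6i+1)b^{-i}\le\varepsilon$. Put $N_i=b^i$. Then $N_i\mid N_{i+1}$ and $N_i\ge1+i(b-1)>4i$. Let $\rho_i:L\to\Lambda_i$ be the retraction of Corollary~\ref{cor:rho} for $N=N_i$, and set
\[
K_n=\bigcap_{i\le n}\ker\rho_i,\qquad Q_n=L/K_n,\qquad H_n=K_n\langle t^{N_n}\rangle .
\]
The group $Q_n$ embeds in $\Lambda_1\times\dots\times\Lambda_n$, so it is a finite $p$-group. As $N_i\mid N_n$ for $i\le n$, we have $\rho_i\theta^{N_n}=\rho_i$, so the projection $\pi_n:L\to Q_n$ satisfies $\pi_n\theta^{N_n}=\pi_n$. By \eqref{eq:index}, $H_n$ is a subnormal subgroup of index $N_n|Q_n|$, a power of $p$. Also $H_{n+1}\le H_n$, since $K_{n+1}\le K_n$ and $N_n\mid N_{n+1}$.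

\emph{Trivial intersection.} Let $\ell t^k\in\bigcap_nH_n$ with $\ell\in L$. Then $N_n\mid k$ and $\ell\in K_n$ for all $n$, so $k=0$ and $\rho_i(\ell)=1$ for all $i$. Choose $i$ with $\ell\in\Lambda_i$. Then $\ell=\rho_i(\ell)=1$.

\emph{The lower bound.} Fix $n$. Let $T_n\subseteq\mathbb Z/N_n$ be the set of classes $j$ such that, for every $i\le n$, $j$ is not congruent modulo $N_i$ to an integer in $[-3i,3i]$. The condition for $i$ excludes at most $(6i+1)N_n/N_i$ classes, so
\[
|T_n|\ge N_n\Bigl(1-\sum_{i\le n}\frac{6i+1}{N_i}\Bigr)\ge N_n\Bigl(1-\frac\varepsilon q\Bigr).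
\]
We apply Lemma~\ref{lem:count} with $\pi=\pi_n$, $N=N_n$, $T=T_n$ and $B=B_n$. The cocycle $D_n$ vanishes on $M_{n+1}\ge M$. Let the class of $j$ lie in $T_n$ and let $1\le i\le n$. No position $l$ with $|l-j|\le2i$ is active for $\rho_i$: if $l\equiv l'\pmod{N_i}$ with $|l'|\le i$, then $j\equiv l'+(j-l)\in[-3i,3i]$. So $\rho_i$ kills the image of $F[j-2i,j+2i]$, and it kills the image of $M_i$. By \eqref{eq:small} it kills the images of $B_{n,j}$ and of $a_{(j,s)}$. This holds for all $i\le n$, so $\pi_n$ kills them too, and the lemma gives
\begin{equation}\label{eq:lower}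
d_p(H_n)\ge q\,|T_n|\,|Q_n|\ge(q-\varepsilon)\,[G:H_n].
\end{equation}
For instance, $Q_1=\Lambda_1$ has order $p^{3q}$ by Example~\ref{ex:first}, so $[G:H_1]=bp^{3q}$ and $d_p(H_1)\ge q(b-7)p^{3q}$. Since $d(H_n)\ge d_p(H_n)$ and $[G:H_n]\to\infty$, \eqref{eq:lower} proves the displayed inequalities of Theorem~\ref{thm:main}.

\begin{remark}
The argument uses \eqref{eq:small} for all $i\le n$, and this is why $B_{n+1}$ is built inside $B_n$. With the simpler choice $B_n=M_nF[-r_n,r_n]$, the window $[j-2n,j+2n]$ would contain a multiple $l$ of $N_1$ once $4n+1\ge N_1$. Then $\rho_1(a_{(l,s)})\ne1$, so $\pi_n(B_{n,j})\ne1$ for every $j$ and Lemma~\ref{lem:count} would give nothing.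
\end{remark}

\section{Refining the chain}\label{sec:refine}

It remains to prove the last sentence of Theorem~\ref{thm:main}; this is where we need $b$ to be a power of $p$. We find in $H_n$ a normal subgroup of $G$ of $p$-power index. Let $K_n^0=\bigcap_{y\in\mathbb Z}\theta^y(K_n)$. Since $\theta^{N_n}(K_n)=K_n$, this is an intersection of at most $N_n$ normal subgroups of $L$ of index $|Q_n|$. So $L/K_n^0$ is a finite $p$-group, and $K_n^0\trianglelefteq G$ because it is $\theta$-invariant. For $\ell\in L$ and $\ell'=\theta^{-y}(\ell)$ we have $\theta^{N_n}(\ell)\ell^{-1}=\theta^y(\theta^{N_n}(\ell')\ell'^{-1})\in\theta^y(K_n)$. Hence $t^{N_n}$ is central in $G/K_n^0$, and $J_n=K_n^0\langle t^{N_n}\rangle$ is a normal subgroup of $G$ contained in $H_n$, with $G/J_n$ a $p$-group of order $N_n|L/K_n^0|$.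

In a finite $p$-group maximal subgroups are normal of index $p$. If $U<U'$ are subgroups of a finite $p$-group, choose a maximal subgroup of $U'$ containing $U$ and repeat; this joins $U'$ to $U$ by steps that are normal of index $p$. Apply this to $H_1<G$ in $G/J_1$ and to $H_{n+1}<H_n$ in $G/J_{n+1}$. The result is a chain $G=U_1>U_2>\cdots$ with each term normal of index $p$ in the preceding one and with $\{H_n\}$ as a subchain. Its intersection is trivial. The sequence $(d(U_m)-1)/[G:U_m]$ converges, so its limit is the limit along the subchain, namely $RG(G,\{H_n\})$.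

The bound on $d_p$ also persists, because $(d_p(U_m)-1)/[G:U_m]$ is non-increasing. Indeed, let $U'=U_{m+1}$, $U=U_m$ and $\Phi=[U',U']U'^p$. Then $\Phi\trianglelefteq U$, the group $U'/\Phi$ is elementary abelian of rank $d_p(U')$, and $P=U/\Phi$ is a finite $p$-group. Burnside's basis theorem says $d(P)=d_p(P)$, and $d_p(P)\le d_p(U)$. So \eqref{eq:schreier} for $U'/\Phi\le P$ gives $d_p(U')-1\le p\,(d_p(U)-1)$. The sequence therefore converges, its limit is at least $q-\varepsilon$ by \eqref{eq:lower}, and $d_p(U_m)/[G:U_m]$ has the same limit. With Proposition~\ref{prop:group} and Section~\ref{sec:chain}, this completes the proof of Theorem~\ref{thm:main}.\hfill$\square$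

\begin{remark}
The subgroups $J_n\le H_n$ form a chain of normal subgroups of $G$ with trivial intersection, so $RG(G,\{J_n\})=0$ by the theorem of Ab\'ert, Jaikin-Zapirain and Nikolov. One sees where our argument breaks: $\rho_1(a_{(0,s)})\ne1$, so no generator $a_e$ lies in the $\theta$-invariant subgroup $K_n^0$, and the Schreier graph of $J_n$ has no loops labeled $a_{(0,s)}$ to count.
\end{remark}

\begin{thebibliography}{9}
\bibitem{GK} Rostislav Grigorchuk, Rostyslav Kravchenko, \emph{On the lattice of subgroups of the lamplighter group}, arXiv:1203.5800 (2012).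
\end{thebibliography}
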